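\title{Splitting of syzygies of the residue field does not characterize Burch rings of positive depth}

\begin{abstract}
Let $(R,\mathfrak m,k)$ be a commutative noetherian local ring of depth $t$. If $R$ is a singular Burch ring, then the syzygy $\Omega^tk$ is a direct summand of $\Omega^{t+2}k$, and the converse holds for $t=0$. We show that the converse fails for every $t>0$ and every residue field. The example of depth one is an idealization built from an explicit module of finite length, and the examples of higher depth are power series rings over it. To treat them we characterize singular Burch rings by the nonvanishing of certain classes in the first Koszul homology of $R$ that are attached to $\operatorname{Ext}^t_R(k,R)$. The characterization involves no choice of a regular sequence, and it implies that a singular ring $R$ is Burch if and only if $R[\![z]\!]$ is.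
\end{abstract}

\section{Introduction}

Throughout, $(R,\mathfrak m,k)$ is a commutative noetherian local ring, $\widehat R$ is its completion and $t=\operatorname{depth}R$. If $C$ is a minimal free resolution of a finitely generated $R$-module $N$, the $n$th syzygy of $N$ is $\Omega^nN=\Omega^n_RN=\operatorname{coker}(C_{n+1}\to C_n)$; thus $\Omega^0k=k$ and $\Omega^1k=\mathfrak m$. We write $X\mid Y$ if $X$ is isomorphic to a direct summand of $Y$, and we call $R$ \emph{singular} if it is not regular.

\begin{definition}\label{def:burch}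
An ideal $I$ of a regular local ring $(S,\mathfrak n)$ is a \emph{Burch ideal} if $\mathfrak n(I:_S\mathfrak n)\ne\mathfrak nI$. The ring $R$ is a \emph{Burch ring} if there exist a maximal $\widehat R$-regular sequence $\boldsymbol y$ in $\widehat R$, a regular local ring $(S,\mathfrak n)$ and a Burch ideal $I$ of $S$ such that $\widehat R/(\boldsymbol y)\cong S/I$.
\end{definition}

The inclusions $\mathfrak nI\subseteq\mathfrak n(I:\mathfrak n)\subseteq I$ always hold, and $(I:\mathfrak n)/I$ is the socle of $S/I$. So $I$ is a Burch ideal exactly when some product $\sigma X$, with $X\in\mathfrak n$ and $\sigma$ a lift of a socle element of $S/I$, lies outside $\mathfrak nI$, that is, is a minimal generator of $I$. For $I=(x^n)\subseteq k[\![x]\!]$ with $n\ge1$ the product $x^{n-1}\cdot x$ generates $I$, so $k[x]/(x^n)$ is Burch; the case $n=1$ shows that fields, and therefore all regular local rings, are Burch. For $I=(x^2,y^2)\subseteq k[\![x,y]\!]$ we have $I:\mathfrak n=\mathfrak n^2$ and $\mathfrak n(I:\mathfrak n)=\mathfrak n^3=\mathfrak nI$, so this ideal is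 not Burch.

The definition depends on a choice of regular sequence and of a presentation, and one would like to recognize Burch rings from the resolution of the residue field alone. Two facts are known.
\begin{enumerate}
\item[(a)] If $R$ is a singular Burch ring, then $\Omega^tk\mid\Omega^{t+2}k$.
\item[(b)] If $k\mid\Omega^2k$, then $R$ is Burch. Hence the converse of (a) holds when $t=0$.
\end{enumerate}
For instance, over $k[x]/(x^n)$ with $n\ge2$ one has $\Omega^2k=(0:x)=(x^{n-1})\cong k$. Regular rings must be excluded in (a), because over them $\Omega^tk\cong R$ and $\Omega^{t+2}k=0$. Takahashi \cite{Takahashi} poses the problem of determining whether the converse of (a) holds in positive depth: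
\begin{quote}
\emph{If $\operatorname{depth}R=t>0$ and $\Omega^tk\mid\Omega^{t+2}k$, is $R$ a Burch ring?}
\end{quote}
One would guess that it is. The two conditions agree for singular rings of depth zero, and both pass from $R$ to $R[\![z]\!]$ with $t$ replaced by $t+1$: the Burch property because $z$ can be added to the regular sequence, and the splitting by Lemma~\ref{lem:shift} below. Nevertheless the answer is negative in every positive depth.

\begin{theorem}\label{thm:one}
Let $k$ be an arbitrary field. There is a complete local ring $R$ with residue field $k$ and $\operatorname{depth}R=1$ such that $\Omega^1k\mid\Omega^3k$ but $R$ is not Burch.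
\end{theorem}

\begin{theorem}\label{thm:all}
Let $R$ be the ring of Theorem~\ref{thm:one}. For every $t\ge1$ the ring $R_t=R[\![z_1,\dots,z_{t-1}]\!]$ has depth $t$, satisfies $\Omega^tk\mid\Omega^{t+2}k$, and is not Burch.
\end{theorem}

The mechanism is the following. Let $Z=\Omega^2k$ be the module of relations among minimal generators $\xi_i$ of $\mathfrak m$. In depth zero both conditions are statements about the same elements of $Z$, the trivial relations $s\cdot\xi_i=0$ with $s$ in the socle, and for this reason they agree (Section~\ref{sec:zero}). In depth one the socle is zero, and its role is taken by the fractions $\theta$ with $\theta\mathfrak m\subseteq R$. They act on $Z$. The Burch property sees only how they act on the Koszul relations $\xi_i\cdot\xi_j-\xi_j\cdot\xi_i=0$, whereas a splitting $\mathfrak m\mid\Omega^3k$ can come from their action on any relation (Section~\ref{sec:depthone}). We therefore look for a ring in which the fractions move all Koszul relations into $\mathfrak mZ$ and one other relation out of $\mathfrak mZ$. An idealization over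 $A=k[\![x_0,\dots,x_4]\!]/(x_0^2)$ turns this into three conditions on an $A$-module of finite length (Section~\ref{sec:idealization}), and such a module is written down in Section~\ref{sec:module}.

To show that $R_t$ is not Burch we must exclude all maximal regular sequences of $R_t$, not only those that contain the variables $z_i$. Theorem~\ref{thm:criterion} removes the regular sequence from the definition: a singular ring of depth $t$ is Burch if and only if a certain class in the first Koszul homology of $R$, formed from an element of $\operatorname{Ext}^t_R(k,R)$ and $t+1$ generators of $\mathfrak m$, is nonzero. It follows that a singular ring $R$ is Burch if and only if $R[\![z]\!]$ is (Corollary~\ref{cor:series}). The proofs below do not use (a) or (b).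

\section{Depth zero: the Burch condition in Koszul homology}\label{sec:zero}

Let $\xi=\xi_1,\dots,\xi_\nu$ generate $\mathfrak m$. The Koszul complex $K=K(\xi;R)$ is the exterior algebra on $K_1=\bigoplus_iRe_i$ with the differential
\[
d(e_{i_0}\cdots e_{i_n})=\sum_l(-1)^l\xi_{i_l}\,e_{i_0}\cdots\widehat{e_{i_l}}\cdots e_{i_n}.
\]
For a set of indices $J=\{j_0<\dots<j_n\}$ we write $e_J=e_{j_0}\cdots e_{j_n}$. The cycles $\mathrm Z_1(K)$ are the relations among the $\xi_i$, and the boundaries $\mathrm B_1(K)$ are generated by the \emph{Koszul relations} $d(e_ie_j)=\xi_ie_j-\xi_je_i$. If $\xi$ is a minimal generating system, then $\mathrm Z_1(K)=\Omega^2k$ and $\mathrm Z_1(K)\subseteq\mathfrak mK_1$. We use the following standard facts, for a finitely generated $R$-module $X\ne0$.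
\begin{enumerate}
\item[(F1)] $\mathfrak m\,\mathrm Z_1(K\otimes X)\subseteq\mathrm B_1(K\otimes X)$, because $\xi_i\rho=d(e_i\rho)$ for a cycle $\rho$. That is, $\mathfrak m\,\mathrm H_1(K\otimes X)=0$.
\item[(F2)] $\operatorname{depth}X$ is the least $n$ with $\operatorname{Ext}^n_R(k,X)\ne0$, and it is the length of every maximal $X$-regular sequence in $\mathfrak m$. If $y\in\mathfrak m$ is $X$-regular, then $\operatorname{depth}X/yX=\operatorname{depth}X-1$.
\item[(F3)] If $R$ is singular and $\boldsymbol y$ is an $R$-regular sequence, then $R/(\boldsymbol y)$ is not a field, since a local ring whose maximal ideal is generated by a regular sequence is regular.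
\end{enumerate}

The first step is to express the Burch condition inside the ring $S/I$.

\begin{lemma}\label{lem:zero}
Let $Q\cong S/I$ be a local ring of depth $0$ that is not a field, where $(S,\mathfrak n)$ is a regular local ring, and let $\xi$ be any generating system of the maximal ideal $\mathfrak m_Q$. Then $I$ is a Burch ideal if and only if $[se_i]\ne0$ in $\mathrm H_1(K(\xi;Q))$ for some $s\in\operatorname{soc}Q$ and some $i$.
\end{lemma}

In particular, whether $I$ is Burch depends only on $Q$. The lemma fails for a field: $\mathfrak n$ is a Burch ideal of $k[\![x]\!]$, while the empty generating system gives no classes at all.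

\begin{proof}
Suppose first that $\xi$ is the image of a regular system of parameters $X_1,\dots,X_\nu$ of $S$. Send a cycle $\sum\bar y_ie_i$ of $K(\xi;Q)$, with $y_i\in S$, to the class of $\sum y_iX_i$ in $I/\mathfrak nI$. Changing the lifts $y_i$ by elements of $I$ changes the sum by an element of $\mathfrak nI$, and Koszul relations go to $0$, so we obtain a map $\mathrm H_1(K(\xi;Q))\to I/\mathfrak nI$. It is injective: if $\sum y_iX_i=\sum f_iX_i$ with $f_i\in I$, then $\sum(y_i-f_i)e_i$ is a cycle of $K(X;S)$, hence a boundary because $X$ is a regular sequence, and its image in $K(\xi;Q)$ is $\sum\bar y_ie_i$. The map sends $[se_i]$ to the class of $\sigma X_i$, where $\sigma\in I:\mathfrak n$ lifts $s$. The products $\sigma X_i$ generate $\mathfrak n(I:\mathfrak n)$, so some $[se_i]$ is nonzero if and only if $\mathfrak n(I:\mathfrak n)\not\subseteq\mathfrak nI$.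

It remains to see that the condition does not depend on $\xi$. Any two generating systems are contained in their union, so it suffices to add to a generating system $\xi$ one element $\xi'=\sum r_i\xi_i$, with new basis element $e'$. Put $e''=e'-\sum r_ie_i$. Then $de''=0$ and $K(\xi,\xi';Q)=K(\xi;Q)\oplus K(\xi;Q)e''$ as complexes, so
\[
\mathrm H_1(K(\xi,\xi';Q))=\mathrm H_1(K(\xi;Q))\oplus(Q/\mathfrak m_Q)\,[e''].
\]
For $s\in\operatorname{soc}Q$ we have $[se']=\sum r_i[se_i]+s[e'']$, and $s[e'']=0$ because $s\in\mathfrak m_Q$; here we use that $Q$ is not a field. Hence all classes vanish for $\xi$ if and only if they all vanish for $\xi,\xi'$.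
\end{proof}

For $Q=k[x,y]/(x^2,y^2)$ the socle is spanned by $xy$, and $xy\,e_1=-x\,d(e_1e_2)$, $xy\,e_2=y\,d(e_1e_2)$ are boundaries, so $Q$ is not Burch.

\begin{remark}\label{rem:zero}
The lemma explains why the two conditions of the introduction agree in depth zero. Let $Q$ be complete of depth $0$ and not a field, let $\xi$ be minimal and $Z=\mathrm Z_1(K)=\Omega^2_Qk$. A module $Z$ has $k$ as a summand if and only if $\operatorname{soc}Z\not\subseteq\mathfrak m_QZ$, and here $\operatorname{soc}Z=\bigoplus_i\operatorname{soc}(Q)e_i$. So $k\mid\Omega^2_Qk$ means that some $se_i$ is not in $\mathfrak m_QZ$, while $Q$ is Burch when some $se_i$ is not in $\mathrm B_1(K)$. These are equivalent. If $se_i\in\mathfrak m_QZ$, then $se_i\in\mathrm B_1(K)$ by (F1). Conversely, let $se_i=\sum_{j<l}r_{jl}\,d(e_je_l)$ and extend $(r_{jl})$ to an alternating matrix. For $l\ne i$ the coefficient $\sum_jr_{jl}\xi_j$ of $e_l$ is $0$, so $r_{jl}\in\mathfrak m_Q$ for all $j$ by minimality of $\xi$. Every pair $j<l$ contains an index different from $i$, so all $r_{jl}$ lie in $\mathfrak m_Q$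 and $se_i\in\mathfrak m_QZ$.
\end{remark}

\section{Depth one: fractions acting on relations}\label{sec:depthone}

In this section $R$ is singular of depth $1$, $\xi$ is a minimal generating system of $\mathfrak m$, $K=K(\xi;R)$ and $Z=\mathrm Z_1(K)=\Omega^2k$. To decide whether $R$ is Burch we have to control the socles of $R/yR$ for all regular elements $y$ at once. If $s$ represents a socle element of $R/yR$, then $s\mathfrak m\subseteq yR$, so the fraction $s/y$ multiplies $\mathfrak m$ into $R$. All these fractions live in one module, which does not depend on $y$: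
\[
E=\{\theta\in T:\theta\mathfrak m\subseteq R\},\qquad T=\text{the total ring of fractions of }R.
\]

\begin{lemma}\label{lem:fractions}
For $\theta\in E$ one has $\theta\mathfrak m\subseteq\mathfrak m$ and $\theta Z\subseteq Z$.
\end{lemma}

\begin{proof}
Suppose that $\theta x=u$ is a unit of $R$ for some $x\in\mathfrak m$. Then $x$ is a regular element, and every $x'\in\mathfrak m$ equals $u^{-1}(\theta x')x$, so $\mathfrak m=xR$ and $R$ is regular, a contradiction. If $\rho=\sum r_ie_i\in Z$, then $r_i\in\mathfrak m$, so $\theta\rho\in K_1$, and $\sum\theta r_i\xi_i=0$.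
\end{proof}

The next two propositions show what each of our two conditions asks of this action.

\begin{proposition}\label{prop:split}
Suppose that $\theta\in E$ satisfies $\theta^2=0$ and $\theta\rho\notin\mathfrak mZ$ for some $\rho\in Z$. Then $\Omega^1k\mid\Omega^3k$.
\end{proposition}

\begin{proof}
The equation ``$\theta\rho=\theta\cdot\rho$'' is a relation among generators of $Z$ with a fractional coefficient, and multiplying it by elements of $\mathfrak m$ produces a copy of $\mathfrak m$ in $\Omega^3k$. To make this precise, choose a minimal free cover $\Gamma\to Z$ with basis $v_1,\dots,v_p$ and $v_1\mapsto\theta\rho$; this is possible because $\theta\rho\in Z\setminus\mathfrak mZ$. Let $d\colon\Gamma\to K_1$ be the composite with the inclusion, so that $\Omega^3k=\ker d\subseteq\mathfrak m\Gamma$. Write $\rho=d(\sum a_jv_j)$ with $a_j\in R$ and put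
\[
\widetilde v=v_1-\theta\sum_ja_jv_j\in T\otimes_R\Gamma .
\]
Then $d\widetilde v=\theta\rho-\theta\rho=0$ in $T\otimes_RK_1$. For $x\in\mathfrak m$ we have $x\theta\in R$, hence $x\widetilde v\in\Gamma$ and $d(x\widetilde v)=0$. So $f(x)=x\widetilde v$ defines an $R$-linear map $f\colon\mathfrak m\to\Omega^3k$. Let $g\colon\Omega^3k\to\mathfrak m$ be the $v_1$-coordinate, which takes values in $\mathfrak m$ because $\Omega^3k\subseteq\mathfrak m\Gamma$. Then $gf(x)=x-\theta a_1x$. By Lemma~\ref{lem:fractions}, multiplication by $\theta a_1$ is an endomorphism of $\mathfrak m$, and its square is $0$. Therefore $gf$ is an automorphism of $\mathfrak m$, with inverse $x\mapsto x+\theta a_1x$, and $f$ is a split injection.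
\end{proof}

\begin{proposition}\label{prop:notburch}
Let $R$ be complete. Suppose that $\theta(\xi_ie_j-\xi_je_i)\in\mathrm B_1(K)$ for all $\theta\in E$ and all $i,j$. Then $R$ is not Burch.
\end{proposition}

\begin{proof}
A maximal regular sequence consists of one regular element $y\in\mathfrak m$. Put $Q=R/yR$; it has depth $0$ and is not a field by (F3). Let $s\in R$ represent a socle element of $Q$ and put $\theta=s/y\in E$. Write $y=\sum c_i\xi_i$ with $c_i\in R$, and $c=\sum c_ie_i$. Then in $K_1$
\begin{equation}\label{eq:depthone}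
se_j=\sum_ic_i\,\theta\xi_ie_j=\sum_ic_i\,\theta(\xi_ie_j-\xi_je_i)+(\theta\xi_j)\,c .
\end{equation}
The first sum lies in $\mathrm B_1(K)$ by hypothesis, so its image in $K\otimes Q$ is a boundary. The image of $c$ is a cycle of $K\otimes Q$, since $dc=y$, and $\theta\xi_j\in\mathfrak m$ by Lemma~\ref{lem:fractions}; so the image of the last term is a boundary by (F1). Thus $[se_j]=0$ in $\mathrm H_1(K\otimes Q)$ for all $s$ and $j$. By Lemma~\ref{lem:zero}, $Q$ is not of the form $S/I$ with $I$ a Burch ideal.
\end{proof}

\begin{example}\label{ex:hypersurface}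
Let $R=k[\![x,y]\!]/(x^2)$, with $de_1=x$, $de_2=y$. It is Burch, since $R/yR=k[x]/(x^2)$. The socle element $x$ of $R/yR$ gives $\theta=x/y$, with $\theta x=0$, $\theta y=x$, $\theta^2=0$. If $ax+by=cx^2$ in $k[\![x,y]\!]$, then $(a-cx,b)$ is a multiple of $(y,-x)$, so $Z$ is generated by $xe_1$ and the Koszul relation $\rho=ye_1-xe_2$. We find
\[
\theta\rho=xe_1\notin\mathfrak m^2K_1\supseteq\mathfrak mZ,\qquad\theta\cdot xe_1=0 .
\]
With $dv_1=xe_1$ and $dv_2=\rho$, the proof of Proposition~\ref{prop:split} gives $\widetilde v=v_1-\theta v_2$, $f(x)=xv_1$, $f(y)=yv_1-xv_2$, and $gf=\mathrm{id}$.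
\end{example}

In the example the splitting comes from the Koszul relation, and $\theta$ kills the other relation. A counterexample needs the opposite behavior: since $\mathfrak mZ\subseteq\mathrm B_1(K)$ by (F1), it suffices to find a complete singular ring of depth $1$ in which every $\theta\in E$ sends every Koszul relation into $\mathfrak mZ$, while some $\theta$ of square zero sends a relation such as $xe_1$ outside $\mathfrak mZ$.

\section{An idealization with prescribed fractions}\label{sec:idealization}

We keep one relation of the form $x_0\cdot x_0=0$ by working over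
\[
A=k[\![x_0,\dots,x_4]\!]/(x_0^2),
\]
with maximal ideal $\mathfrak m_A$. It has depth $4$, since $x_1,\dots,x_4$ is a regular sequence with artinian quotient. To create fractions of square zero we take a ring $\widetilde R$ of large depth with a large ideal of square zero, and a subring $R$ of finite colength. Recall that for an $A$-module $N$ the \emph{idealization} $A\ltimes N$ is the $A$-module $A\oplus N$ with the product $(a,u)(a',u')=(aa',au'+a'u)$.

Let $D\ne0$ be an $A$-module of finite length, $\pi\colon P\to D$ a surjection from a finite free $A$-module, $M=\ker\pi$, and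
\[
R=A\ltimes M\ \subseteq\ \widetilde R=A\ltimes P,\qquad \widetilde R/R\cong D .
\]
The ring $R$ is a finite $A$-algebra, so it is a complete noetherian local ring, with $\mathfrak m=\mathfrak m_A\oplus M$ and residue field $k$. It is singular because it is not reduced. The ideal $\mathfrak m_AR$ is $\mathfrak m$-primary, so depths over $R$ equal depths over $A$. From $0\to M\to P\to D\to0$ and $\operatorname{depth}P=4$ we get $\operatorname{Hom}_A(k,M)=0$ and $\operatorname{Ext}^1_A(k,M)\cong\operatorname{Hom}_A(k,D)\ne0$. Hence $\operatorname{depth}M=1$, $\operatorname{depth}R=1$ and $\operatorname{depth}_R\widetilde R=4$. Put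
\[
M'=\pi^{-1}(\operatorname{soc}D)=\{\beta\in P:\mathfrak m_A\beta\subseteq M\},\qquad\theta_\beta=(0,\beta)\in\widetilde R\quad(\beta\in M').
\]
Note that $\theta_\beta^2=0$.

\begin{lemma}\label{lem:E}
The ring $\widetilde R$ is a subring of $T$, and $E=\{a+\theta_\beta:a\in R,\ \beta\in M'\}$.
\end{lemma}

\begin{proof}
Let $y\in\mathfrak m$ be $R$-regular and let $w\in\widetilde R$ with $yw=0$. Since $D$ has finite length, $\mathfrak m^nw\subseteq R$ for $n\gg0$, and $y\mathfrak m^nw=0$ gives $\mathfrak m^nw=0$. Then $w=0$ because $\operatorname{depth}_R\widetilde R>0$. So $R$-regular elements are $\widetilde R$-regular, and $\widetilde R$ embeds in its localization at these elements. This localization equals $T$, because $\widetilde R/R$ is killed by a power of $y$.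

Let $\theta\in E$ and write $\theta=s/y$ with $s\in R$ and $y\in\mathfrak m$ regular. Then $s\mathfrak m\subseteq yR\subseteq y\widetilde R$. The module $\widetilde R/y\widetilde R$ has depth $3>0$, so its socle is zero and $s\in y\widetilde R$; that is, $\theta=(\alpha,\beta)\in\widetilde R$. From $(a,0)\theta=(a\alpha,a\beta)\in R$ for $a\in\mathfrak m_A$ we get $\beta\in M'$, and $\theta=(\alpha,0)+\theta_\beta$. Conversely $\theta_\beta\,(a,u)=(0,a\beta)\in R$ for $(a,u)\in\mathfrak m$ and $\beta\in M'$.
\end{proof}

Next we compute $Z$ and $\mathfrak mZ$. Let $u_1,\dots,u_\mu$ be minimal generators of $M$. Since $\mathfrak m^2=\mathfrak m_A^2\oplus\mathfrak m_AM$, the elements $(x_i,0)$ for $0\le i\le4$ and $(0,u_l)$ for $1\le l\le\mu$ form a minimal generating system $\xi$ of $\mathfrak m$. Let $e_i$ and $f_l$ be the corresponding basis elements of $K_1$. We write the element $\sum(a_i,b_i)e_i+\sum(c_l,b'_l)f_l$ of $K_1$ as $(a;b,c;b')$, with $a\in A^5$, $b\in M^5$, $c\in A^\mu$, $b'\in M^\mu$. Its differential is $(\sum a_ix_i,\ \sum x_ib_i+\sum c_lu_l)$. Therefore,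 as $A$-modules,
\[
Z=Y\oplus W\oplus M^\mu,
\]
where
\[
Y=\Bigl\{a\in A^5:\sum a_ix_i=0\Bigr\},\qquad W=\Bigl\{(b,c)\in M^5\oplus A^\mu:\sum x_ib_i+\sum c_lu_l=0\Bigr\}.
\]
By minimality of the generators, $a_i\in\mathfrak m_A$ for $a\in Y$ and $c_l\in\mathfrak m_A$ for $(b,c)\in W$. Let $w_{il}\in W$ be the element with $b_i=u_l$, $c_l=-x_i$ and all other coordinates $0$; it is the Koszul relation $(0,u_l)e_i-(x_i,0)f_l$. For $a\in A^5$ and $u\in P$ write $au=(a_iu)_i\in P^5$, and let $MY\subseteq M^5$ be the submodule generated by all $au$ with $a\in Y$, $u\in M$.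

\begin{lemma}\label{lem:mZ}
\begin{enumerate}
\item[(i)] For $b\in M^5$ one has $(b,0)\in\mathfrak m_AW$ if and only if $b\in MY$.
\item[(ii)] $\mathfrak mZ=\mathfrak m_AY\oplus\mathfrak m_AW\oplus\mathfrak m_AM^\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $a\in Y$ we have $\sum_ia_iw_{il}=(au_l,0)$, because the coordinate $c_l$ of the sum is $-\sum a_ix_i=0$. As $a_i\in\mathfrak m_A$, this proves ``if''. For the converse let $L=\{c\in A^\mu:\sum c_lu_l=0\}$. The module $W$ is generated by the $w_{il}$ and $0\oplus L$: subtracting a combination of the $w_{il}$ from an element of $W$ makes its $b$-component zero. So if $(b,0)\in\mathfrak m_AW$, then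
\[
(b,0)=\sum_{i,l}\alpha_{il}w_{il}+\Bigl(0,\sum_ix_ic^{(i)}\Bigr),\qquad\alpha_{il}\in A,\quad c^{(i)}\in L .
\]
Put $\alpha'_{il}=\alpha_{il}-c^{(i)}_l$. The $c$-component of the equation says $\sum_i\alpha'_{il}x_i=0$, so $(\alpha'_{il})_i\in Y$ for each $l$. The $b$-component says $b_i=\sum_l\alpha_{il}u_l=\sum_l\alpha'_{il}u_l$, the last equality because $c^{(i)}\in L$. Hence $b=\sum_l(\alpha'_{il})_i\,u_l\in MY$.

(ii) The right side is $\mathfrak m_AZ$, and $\mathfrak mZ=\mathfrak m_AZ+(0\oplus M)Z$. For $u\in M$ and $(a;b,c;b')\in Z$ we have $(0,u)\cdot(a;b,c;b')=(0;au,0;cu)$. Here $(au,0)\in\mathfrak m_AW$ by (i), and $c_lu\in\mathfrak m_AM$.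
\end{proof}

For $\beta\in M'$ the same formula gives $\theta_\beta\cdot(a;b,c;b')=(0;a\beta,0;c\beta)$, so we have to decide when $a\beta\in MY$ and when $c_l\beta\in\mathfrak m_AM$. Both questions can be moved from $M$ to the finite length module $D$ by a connecting homomorphism. For this we need the minimal free resolution $F$ of $k$ over $A$. The complex $\cdots\to A\xrightarrow{x_0}A\xrightarrow{x_0}A$, with basis elements $1,e_0,\zeta,e_0\zeta,\dots$, resolves $A/x_0A=k[\![x_1,\dots,x_4]\!]$. Its tensor product $F$ with the Koszul complex $K(x_1,\dots,x_4;A)$ has the homology of $K(x_1,\dots,x_4;A/x_0A)$, which is $k$, and $dF\subseteq\mathfrak m_AF$. In degrees $0,1,2,3$ the complex $F$ has the bases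
\[
1;\qquad e_i;\qquad e_ie_j,\ \zeta;\qquad e_ie_je_l,\ e_i\zeta\qquad(0\le i<j<l\le4),
\]
with the Koszul differential for $x_0,\dots,x_4$ on products of the $e_i$, and
\[
d\zeta=x_0e_0,\qquad d(e_0\zeta)=x_0\zeta,\qquad d(e_i\zeta)=x_i\zeta+x_0e_0e_i\quad(1\le i\le4).
\]
In particular $Y=d(F_2)$, and $\zeta$ stands for the one relation that is not Koszul. Since $F$ is minimal, $\sigma\otimes v$ is a cycle of $D\otimes_AF$ for all $\sigma\in\operatorname{soc}D$ and $v\in F_n$. Consider the following conditions on $D$.
\begin{enumerate}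
\item[(D1)] $\sigma\otimes e_i$ is a boundary of $D\otimes_AF$ for all $\sigma\in\operatorname{soc}D$ and all $i$.
\item[(D2)] $\sigma\otimes e_ie_j$ is a boundary for all $\sigma\in\operatorname{soc}D$ and all $i<j$.
\item[(D3)] $\sigma\otimes\zeta$ is not a boundary for some $\sigma\in\operatorname{soc}D$.
\end{enumerate}

\begin{lemma}\label{lem:action}
Assume \emph{(D1)}. Let $\beta\in M'$, let $\rho=(a;b,c;b')\in Z$ and choose $v\in F_2$ with $dv=a$. Then $\theta_\beta\rho\in\mathfrak mZ$ if and only if $\pi(\beta)\otimes v$ is a boundary of $D\otimes_AF$.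
\end{lemma}

\begin{proof}
Put $\sigma=\pi(\beta)$. The sequence $0\to M\otimes F\to P\otimes F\to D\otimes F\to0$ is exact, and $P\otimes F$ is exact in positive degrees because $P$ is free. So the connecting maps $\mathrm H_n(D\otimes F)\to\mathrm H_{n-1}(M\otimes F)$ are injective for $n=1,2$. For $n=1$ the class $[\sigma\otimes e_i]$ goes to the class of $x_i\beta$ in $\mathrm H_0(M\otimes F)=M/\mathfrak m_AM$. Thus (D1) gives $\mathfrak m_A\beta\subseteq\mathfrak m_AM$, and $c\beta\in\mathfrak m_AM^\mu$. By Lemma~\ref{lem:mZ}, the element $\theta_\beta\rho=(0;a\beta,0;c\beta)$ lies in $\mathfrak mZ$ if and only if $a\beta\in MY$. For $n=2$ the class $[\sigma\otimes v]$ goes to the class of $\beta\otimes dv=a\beta\in M^5=M\otimes F_1$, and the boundaries in $M\otimes F_1$ form the submodule $MY$, since $d(F_2)=Y$. Hence $a\beta\in MY$ if and only if $[\sigma\otimes v]=0$.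
\end{proof}

Condition (D1) is forced on us by the new Koszul relations $w_{il}$ that the idealization creates: $\theta_\beta w_{il}=-(0,x_i\beta)f_l$, and this lies in $\mathfrak mZ$ only if $x_i\beta\in\mathfrak m_AM$.

\begin{proposition}\label{prop:reduction}
If $D$ satisfies \emph{(D1)--(D3)}, then $R=A\ltimes M$ has all the properties stated in Theorem~\ref{thm:one}.
\end{proposition}

\begin{proof}
We have seen that $R$ is complete and singular of depth $1$ with residue field $k$. Let $\sigma$ be as in (D3) and choose $\beta\in M'$ with $\pi(\beta)=\sigma$. The relation $\rho=(x_0,0)e_0\in Z$ has $a$-component $x_0e_0=d\zeta$, so $\theta_\beta\rho\notin\mathfrak mZ$ by Lemma~\ref{lem:action}. Proposition~\ref{prop:split} gives $\Omega^1k\mid\Omega^3k$.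

Now let $\rho$ be a Koszul relation and $\beta\in M'$ arbitrary. If $\rho=(x_i,0)e_j-(x_j,0)e_i$ with $i<j$, its $a$-component is $d(e_ie_j)$, and $\theta_\beta\rho\in\mathfrak mZ$ by (D2) and Lemma~\ref{lem:action}. If $\rho=\pm w_{il}$ or $\rho=(0,u_l)f_{l'}-(0,u_{l'})f_l$, its $a$-component is $0$, and the lemma with $v=0$ gives $\theta_\beta\rho\in\mathfrak mZ$. In all cases $\theta_\beta\rho\in\mathrm B_1(K)$ by (F1), and $a\rho\in\mathrm B_1(K)$ for $a\in R$. By Lemma~\ref{lem:E} the hypothesis of Proposition~\ref{prop:notburch} holds, so $R$ is not Burch.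
\end{proof}

\section{The module of finite length}\label{sec:module}

It is easier to construct the dual module, because socle elements of $D$ become generators of the dual, and a module can be given by generators and relations. Let $\omega$ be an $A$-module of finite length and $D=\operatorname{Hom}_k(\omega,k)$, with $(a\delta)(w)=\delta(aw)$. Then $\operatorname{soc}D$ consists of the functionals that vanish on $\mathfrak m_A\omega$. Call $\phi\in\operatorname{Hom}_A(F_n,\omega)$ a \emph{cocycle} if $\phi d=0$.

\begin{lemma}\label{lem:dual}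
Let $v\in F_n$. Then $\sigma\otimes v$ is a boundary of $D\otimes_AF$ for all $\sigma\in\operatorname{soc}D$ if and only if $\phi(v)\in\mathfrak m_A\omega$ for all cocycles $\phi\colon F_n\to\omega$.
\end{lemma}

\begin{proof}
The spaces involved are finite dimensional over $k$. The pairing $\langle\phi,\delta\otimes v\rangle=\delta(\phi(v))$ identifies $\operatorname{Hom}_A(F_n,\omega)$ with the dual space of $D\otimes F_n$, and $\phi$ kills $d(D\otimes F_{n+1})$ if and only if $\phi d=0$. A vector lies in a subspace if and only if every functional that kills the subspace kills the vector. So $\sigma\otimes v$ is a boundary if and only if $\sigma(\phi(v))=0$ for all cocycles $\phi$. Finally, an element of $\omega$ is killed by all $\sigma\in\operatorname{soc}D$ if and only if it lies in $\mathfrak m_A\omega$.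
\end{proof}

A cocycle $F_1\to\omega$ is a family $w_i=\phi(e_i)$ with
\begin{equation}\label{eq:one}
x_0w_0=0,\qquad x_iw_j=x_jw_i\quad(0\le i<j\le4).
\end{equation}
A cocycle $F_2\to\omega$ is a family $U=\phi(\zeta)$, $U_i=\phi(e_0e_i)$, $U_{ij}=\phi(e_ie_j)$ with indices in $\{1,2,3,4\}$; evaluating $\phi d$ on $e_0\zeta$, $e_i\zeta$, $e_0e_ie_j$, $e_ie_je_l$ gives, for $i<j<l$,
\begin{equation}\label{eq:two}
\begin{gathered}
x_0U=0,\qquad x_iU+x_0U_i=0,\qquad x_0U_{ij}-x_iU_j+x_jU_i=0,\\
x_iU_{jl}-x_jU_{il}+x_lU_{ij}=0 .
\end{gathered}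
\end{equation}
By Lemma~\ref{lem:dual}, (D1) says that every solution of \eqref{eq:one} has all $w_i\in\mathfrak m_A\omega$; (D2) says that every solution of \eqref{eq:two} has all $U_i,U_{ij}\in\mathfrak m_A\omega$; and (D3) says that some solution of \eqref{eq:two} has $U\notin\mathfrak m_A\omega$.

We build a graded $\omega$ around one solution $U=r$, $U_i=-p_i$, $U_{ij}=-q_{ij}$ of \eqref{eq:two} in which $r$ is a minimal generator. The equations have linear coefficients, so $r,p_i,q_{ij}$ should have the same degree, say $1$. As $p_i$ and $q_{ij}$ must lie in $\mathfrak m_A\omega$, there must be further generators in degree $0$. In degree $2$ we impose only the relations that \eqref{eq:two} demands.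

Let $V=\langle x_0,\dots,x_4\rangle_k$ and $V'=\langle x_1,\dots,x_4\rangle_k$, and let $A_2=x_0V'\oplus S^2V'$ be the degree $2$ part of $k[x_0,\dots,x_4]/(x_0^2)$. Let $\omega_0$ be the $k$-vector space with basis $h_1,h_2,h_3,h_4,g$. We omit tensor signs. In $V'\otimes\omega_0$ put $p_i=x_ih_i$ for $1\le i\le4$, and
\[
q_{12}=x_4g,\quad q_{23}=x_1g,\quad q_{34}=x_2g,\quad q_{14}=-x_3g,\quad q_{13}=q_{24}=0 .
\]
Let $N\subseteq A_2\otimes\omega_0$ be spanned by the six elements
\[
n_{ij}=x_0q_{ij}-(x_ip_j-x_jp_i)=x_0q_{ij}-x_ix_j(h_j-h_i)\qquad(1\le i<j\le4)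
\]
and the four elements $n_{ijl}=x_iq_{jl}-x_jq_{il}+x_lq_{ij}$, which are
\[
\begin{aligned}
n_{123}&=(x_1^2+x_3x_4)g,&\qquad n_{124}&=(x_4^2+x_2x_3)g,\\
n_{134}&=(x_3^2+x_1x_2)g,&\qquad n_{234}&=(x_2^2+x_1x_4)g .
\end{aligned}
\]
Define $\omega=\omega_0\oplus\omega_1\oplus\omega_2$ with
\[
\omega_1=(V\otimes\omega_0)\oplus kr,\qquad\omega_2=(A_2\otimes\omega_0)/N .
\]
For $v,v'\in V$ and $h\in\omega_0$ let $v\cdot h=v\otimes h$, $v\cdot(v'\otimes h)=[vv'\otimes h]$, $x_0r=0$, $x_ir=[x_0p_i]$ for $1\le i\le4$, and $V\omega_2=0$. A product of two variables kills $\omega_1\oplus\omega_2$, and on $\omega_0$ it acts through the product in $A_2$. So the variables commute, $x_0^2$ acts as $0$, and $\omega$ is an $A$-module of finite length, with $\mathfrak m_A\omega=(V\otimes\omega_0)\oplus\omega_2$. In $\omega_2$ we have, for $1\le i<j<l\le4$,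
\begin{equation}\label{eq:rel}
x_ir=x_0p_i,\qquad x_ip_j-x_jp_i=x_0q_{ij},\qquad x_iq_{jl}-x_jq_{il}+x_lq_{ij}=0 .
\end{equation}
All computations below reduce an equation in $\omega_2$ to the form $x_0w'=0$ and then cancel $x_0$.

\begin{lemma}\label{lem:cancel}
If $w'\in V'\otimes\omega_0$ and $x_0w'=0$ in $\omega_2$, then $w'=0$.
\end{lemma}

\begin{proof}
The components of the ten generators of $N$ in $S^2V'\otimes\omega_0$ are the elements $-x_ix_j(h_j-h_i)$ and the $n_{ijl}$. They are linearly independent: the first six involve distinct monomials $x_ix_j$ and not $g$, and the last four are multiples of $g$ that contain distinct squares. So $N\cap(x_0V'\otimes\omega_0)=0$. Multiplication by $x_0$ is a bijection $V'\otimes\omega_0\to x_0V'\otimes\omega_0$.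
\end{proof}

Every $w\in\omega_1$ can be written uniquely as $w=cr+x_0\lambda+w'$ with $c\in k$, $\lambda\in\omega_0$, $w'\in V'\otimes\omega_0$. It lies in $\mathfrak m_A\omega$ if and only if $c=0$, and
\begin{equation}\label{eq:mult}
x_0w=x_0w',\qquad x_iw=x_0(cp_i+x_i\lambda)+x_iw'\quad(1\le i\le4).
\end{equation}

\begin{proposition}\label{prop:module}
The module $D=\operatorname{Hom}_k(\omega,k)$ satisfies \emph{(D1)--(D3)}.
\end{proposition}

\begin{proof}
\emph{(D3).} The family $U=r$, $U_i=-p_i$, $U_{ij}=-q_{ij}$ solves \eqref{eq:two} by \eqref{eq:rel} and $x_0r=0$, and $r\notin\mathfrak m_A\omega$.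

For (D1) and (D2) note that the homogeneous components of a solution are solutions, so we may assume that all unknowns lie in one $\omega_s$. For $s=2$ there is nothing to prove, since $\omega_2\subseteq\mathfrak m_A\omega$. For $s=0$ the equations hold in $V\otimes\omega_0$, where the coefficients of distinct variables can be compared. Then $x_iw_j=x_jw_i$ gives $w_i=w_j=0$, the third equation of \eqref{eq:two} gives $U_i=U_j=U_{ij}=0$, and (D1), (D2) hold. Let $s=1$.

\emph{(D1).} Write $w_i=c_ir+x_0\lambda_i+w_i'$ for $0\le i\le4$; we must show that all $c_i$ vanish. From $x_0w_0=0$, \eqref{eq:mult} and Lemma~\ref{lem:cancel} we get $w_0'=0$. For $i\ge1$ the equation $x_0w_i=x_iw_0$ reads $x_0w_i'=x_0(c_0p_i+x_i\lambda_0)$, so $w_i'=c_0p_i+x_i\lambda_0$. For $1\le i<j$,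
\[
0=x_iw_j-x_jw_i=x_0(c_jp_i+x_i\lambda_j)-x_0(c_ip_j+x_j\lambda_i)+c_0(x_ip_j-x_jp_i),
\]
as the terms $x_ix_j\lambda_0$ cancel. By \eqref{eq:rel} the last term is $c_0x_0q_{ij}$, and Lemma~\ref{lem:cancel} gives
\[
x_i(c_jh_i+\lambda_j)-x_j(c_ih_j+\lambda_i)+c_0q_{ij}=0\qquad\text{in }V'\otimes\omega_0 .
\]
For $(i,j)=(1,2)$ the coefficient of $x_4$ is $c_0g$, so $c_0=0$. Then $\lambda_j=-c_jh_i$ for all $i\ne j$ in $\{1,2,3,4\}$. For fixed $j$, two different values of $i$ give $c_j=0$.

\emph{(D2).} Write $U=cr+x_0\lambda+U'$, $U_i=c_ir+x_0\lambda_i+U_i'$, $U_{ij}=c_{ij}r+x_0\lambda_{ij}+U'_{ij}$; we must show that all $c_i$ and $c_{ij}$ vanish. We use the four equations of \eqref{eq:two} in turn, each time with \eqref{eq:mult} and Lemma~\ref{lem:cancel}. The first gives $U'=0$. The second reads $x_0(cp_i+x_i\lambda+U_i')=0$, so $U_i'=-cp_i-x_i\lambda$. In the third,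
\[
x_iU_j-x_jU_i=x_0(c_jp_i+x_i\lambda_j-c_ip_j-x_j\lambda_i)-c(x_ip_j-x_jp_i),
\]
so by \eqref{eq:rel}
\[
U'_{ij}=c_jp_i-c_ip_j+x_i\lambda_j-x_j\lambda_i-cq_{ij}.
\]
Insert this in $x_iU'_{jl}-x_jU'_{il}+x_lU'_{ij}$. The six terms with $\lambda_i,\lambda_j,\lambda_l$ cancel in pairs, the terms with $c$ add up to $0$ by \eqref{eq:rel}, and the rest is
\[
c_i(x_jp_l-x_lp_j)-c_j(x_ip_l-x_lp_i)+c_l(x_ip_j-x_jp_i)=x_0(c_iq_{jl}-c_jq_{il}+c_lq_{ij}).
\]
So the fourth equation becomes, in $V'\otimes\omega_0$ and for $1\le i<j<l\le4$,
\begin{equation}\label{eq:triple}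
x_i(c_{jl}h_i+\lambda_{jl})-x_j(c_{il}h_j+\lambda_{il})+x_l(c_{ij}h_l+\lambda_{ij})+(c_iq_{jl}-c_jq_{il}+c_lq_{ij})=0 .
\end{equation}
Reduce modulo $g$, writing $\bar\lambda$ for the image of $\lambda$ in $\omega_0/kg$. The last bracket disappears, and comparing coefficients shows that $c_{ij}\bar h_l+\bar\lambda_{ij}=0$ for every pair $i<j$ and every index $l\notin\{i,j\}$, whatever its position. There are two such $l$, so $c_{ij}=0$. For the $c_i$, let $m$ be the index not in $\{i,j,l\}$. The variable $x_m$ occurs in \eqref{eq:triple} only in the last bracket, which is computed in the following table.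
\[
\begin{array}{c|c|c|c}
(i,j,l)&c_iq_{jl}-c_jq_{il}+c_lq_{ij}&m&\text{coefficient of }x_m\\ \hline
(1,2,3)&(c_1x_1+c_3x_4)g&4&c_3g\\
(1,2,4)&(c_2x_3+c_4x_4)g&3&c_2g\\
(1,3,4)&(c_1x_2+c_3x_3)g&2&c_1g\\
(2,3,4)&(c_2x_2+c_4x_1)g&1&c_4g
\end{array}
\]
Hence $c_1=c_2=c_3=c_4=0$.
\end{proof}

\begin{remark}
The danger in the construction is that the generator $r$, once created, also enters other cocycles. If all $q_{ij}$ were $0$, then $w_0=r$, $w_i=p_i$ would solve \eqref{eq:one}. If all $h_i$ were replaced by one element $h$, then $r-x_0h$ would be killed by $\mathfrak m_A$, and $w_0=r-x_0h$, $w_1=\dots=w_4=0$ would solve \eqref{eq:one}. In both cases (D1) fails. The proof of (D2) uses that there are four variables $x_1,\dots,x_4$ twice: a pair of indices has two indices outside it, and a triple has one.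
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Apply Proposition~\ref{prop:reduction} to the module $D$ of Proposition~\ref{prop:module}.
\end{proof}

\section{An intrinsic criterion for Burch rings}\label{sec:criterion}

Let $R$ again be an arbitrary local ring of depth $t$, let $\xi=\xi_1,\dots,\xi_\nu$ be any generating system of $\mathfrak m$ and $K=K(\xi;R)$. Socle elements in depth zero and fractions in depth one are both replaced by elements of $\operatorname{Ext}^t_R(k,R)$. To evaluate such an element on products of the $e_i$ we compute $\operatorname{Ext}$ with a resolution that contains $K$.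

A \emph{DG algebra} over $R$ is a graded $R$-algebra $G=\bigoplus_{n\ge0}G_n$ with an $R$-linear map $d$ of degree $-1$ such that $d^2=0$ and $d(gh)=(dg)h+(-1)^ng\,dh$ for $g\in G_n$. Tate's construction \cite{Tate} starts from $K$ and adjoins, degree by degree, finitely many variables whose differentials are cycles that generate the lowest surviving positive homology. The result is a DG algebra $G\supseteq K$ with $G_0=R$ that is a resolution of $k$ by finite free $R$-modules. Fix such a $G$, and put $G_n=0$ for $n<0$.

For an $R$-module $X$, an \emph{$n$-cocycle} with values in $X$ is a map $b\in\operatorname{Hom}_R(G_n,X)$ with $bd=0$; the \emph{coboundaries} are the maps $\gamma d$ with $\gamma\in\operatorname{Hom}_R(G_{n-1},X)$, and the quotient is $\operatorname{Ext}^n_R(k,X)$. For any $b\in\operatorname{Hom}_R(G_n,X)$ define $\Delta_b\colon K_{n+1}\to K_1\otimes X$ by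
\begin{equation}\label{eq:delta}
\Delta_b(e_{i_0}\cdots e_{i_n})=\sum_{l=0}^n(-1)^l\,b(e_{i_0}\cdots\widehat{e_{i_l}}\cdots e_{i_n})\,e_{i_l}.
\end{equation}
The right side changes sign when two adjacent indices are exchanged and vanishes when two adjacent indices are equal, so \eqref{eq:delta} defines an $R$-linear map and holds for arbitrary indices $i_0,\dots,i_n$.

The two cases already treated fit this pattern. A $0$-cocycle is given by an element $s=b(1)$ with $\mathfrak ms=0$, and $\Delta_b(e_i)=se_i$, the element in Lemma~\ref{lem:zero}. In the situation of Section~\ref{sec:depthone}, a fraction $\theta\in E$ gives the $1$-cocycle $b(g)=\theta\,dg$, and $\Delta_b(e_ie_j)=-\theta(\xi_ie_j-\xi_je_i)$, the element in Proposition~\ref{prop:notburch}.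

\begin{lemma}\label{lem:welldef}
Let $|J|=n+1$. If $b$ is an $n$-cocycle with values in $X$, then $\Delta_b(e_J)$ is a cycle of $K\otimes X$. If $b$ is a coboundary, then $\Delta_b(e_J)$ is a boundary. Hence $[\Delta_b(e_J)]\in\mathrm H_1(K\otimes X)$ depends only on the class of $b$ in $\operatorname{Ext}^n_R(k,X)$.
\end{lemma}

\begin{proof}
Let $J=\{j_0<\dots<j_n\}$. Applying $d$ to \eqref{eq:delta} replaces $e_{j_l}$ by $\xi_{j_l}$, so $d\Delta_b(e_J)=b(de_J)=0$. Let $b=\gamma d$ and put $\gamma_{ll'}=\gamma(e_{J\setminus\{j_l,j_{l'}\}})$. For $l<l'$ the element $\gamma_{ll'}$ occurs twice in $\Delta_b(e_J)$. Removing first $j_{l'}$ and then $j_l$ gives $(-1)^{l'}(-1)^l\xi_{j_l}\gamma_{ll'}e_{j_{l'}}$. Removing first $j_l$ and then $j_{l'}$, which has moved to position $l'-1$, gives $(-1)^l(-1)^{l'-1}\xi_{j_{l'}}\gamma_{ll'}e_{j_l}$. Therefore $\Delta_b(e_J)=\sum_{l<l'}(-1)^{l+l'}d(\gamma_{ll'}e_{j_l}e_{j_{l'}})$.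
\end{proof}

\begin{theorem}\label{thm:criterion}
Let $R$ be singular of depth $t$. Then $R$ is Burch if and only if the following holds.
\begin{enumerate}
\item[(NV)] There are a $t$-cocycle $b\colon G_t\to R$ and a set $J$ of $t+1$ indices such that $[\Delta_b(e_J)]\ne0$ in $\mathrm H_1(K)$.
\end{enumerate}
\end{theorem}

The hypothesis ``singular'' cannot be dropped: a regular ring is Burch, but for minimal $\xi$ there is no set of $t+1$ indices.

The proof follows the classes $[\Delta_b(e_J)]$ as we divide by one regular element $y$ at a time. We need to know how a cocycle before division is related to a cocycle after division on the subalgebra $K$. This is where the multiplication of $G$ is used: if $dc=y$, then $d(cg)+c\,dg=yg$, so multiplication by $c$ is an explicit homotopy for multiplication by $y$.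

For the next lemma let $y_1,\dots,y_j$ be an $R$-regular sequence with $j<t$, let $X=R/(y_1,\dots,y_j)$ and $n=t-j=\operatorname{depth}X\ge1$. Let $y=\sum c_i\xi_i\in\mathfrak m$ be $X$-regular, $c=\sum c_ie_i\in K_1$ and $X'=X/yX$. We say that an $n$-cocycle $b\colon G_n\to X$ and an $(n-1)$-cocycle $b'\colon G_{n-1}\to X'$ are \emph{linked} if $b'$ has a lift $a\colon G_{n-1}\to X$ with $ad=yb$.

\begin{lemma}\label{lem:link}
Every $b$ is linked to some $b'$, and every $b'$ is linked to some $b$. If $b$ and $b'$ are linked, then:
\begin{enumerate}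
\item[(A)] $b(ce_J)$ and $b'(e_J)$ have the same image in $k$ for $|J|=n-1$;
\item[(B)] $\Delta_{b'}(e_J)\equiv b(e_J)c-\sum_ic_i\Delta_b(e_ie_J)$ modulo $\mathrm B_1(K\otimes X')$ for $|J|=n$, where the right side is mapped to $K_1\otimes X'$.
\end{enumerate}
\end{lemma}

For $t=1$ and $b(g)=\theta\,dg$, formula (B) is the identity \eqref{eq:depthone}.

\begin{proof}
Let $b$ be an $n$-cocycle and define $a_0\colon G_{n-1}\to X$ by $a_0(g)=b(cg)$. For $g\in G_n$ we have $0=b(d(cg))=yb(g)-b(c\,dg)$, so $a_0d=yb$. The reduction of $a_0$ modulo $y$ is a cocycle linked to $b$. Conversely, lift a given $b'$ to $a\colon G_{n-1}\to X$, which is possible because $G_{n-1}$ is free. Then $ad$ has values in $yX$, so $ad=yb$ for a linear map $b$, as $y$ is $X$-regular, and $ybd=add=0$ gives $bd=0$.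

Let $b$ and $b'$ be linked through $a$. Then $(a-a_0)d=0$. Since $\operatorname{Ext}^{n-1}_R(k,X)=0$ by (F2), there is $\gamma\colon G_{n-2}\to X$ with $a-a_0=\gamma d$, that is,
\[
b(cg)=a(g)-\gamma(dg)\qquad(g\in G_{n-1}).
\]
For $g=e_J$ we have $\gamma(de_J)\in\mathfrak mX$, which gives (A). For (B) let $J=\{j_0<\dots<j_{n-1}\}$. By \eqref{eq:delta}, $\Delta_b(e_ie_J)=b(e_J)e_i-\sum_l(-1)^lb(e_ie_{J\setminus j_l})e_{j_l}$ for every $i$. Multiplying by $c_i$ and summing, we obtain
\[
\sum_ic_i\Delta_b(e_ie_J)=b(e_J)c-\sum_l(-1)^lb(ce_{J\setminus j_l})e_{j_l}=b(e_J)c-\Delta_a(e_J)+\Delta_{\gamma d}(e_J).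
\]
The last term is a boundary by Lemma~\ref{lem:welldef}. Now reduce modulo $y$.
\end{proof}

The term $b(e_J)c$ in (B) is a multiple of $c$, which is a cycle of $K\otimes X'$; by (F1) it is a boundary as soon as $b(e_J)\in\mathfrak mX$. The next lemma, which generalizes the first claim of Lemma~\ref{lem:fractions}, provides this. In its proof and below we need a regular element whose linear part is a prescribed generator. Let $\operatorname{depth}X\ge1$ and fix an index $i_0$. A prime ideal that contains $(\xi_{i_0})+\mathfrak m^2$ equals $\mathfrak m$, which is not an associated prime of $X$. By \cite[Theorem 124]{Kaplansky}, if an ideal $(x)+\mathfrak a$ is contained in none of finitely many primes, then some element of $x+\mathfrak a$ avoids all of them. Applied to the associated primes of $X$, this gives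
\begin{equation}\label{eq:choice}
\text{an $X$-regular }y=\sum c_i\xi_i\in\xi_{i_0}+\mathfrak m^2\quad\text{with}\quad c=\sum c_ie_i\equiv e_{i_0}\bmod\mathfrak mK_1 .
\end{equation}

\begin{lemma}\label{lem:nonunit}
Let $R$ be singular, $y_1,\dots,y_j$ an $R$-regular sequence with $0\le j\le t$, $X=R/(y_1,\dots,y_j)$ and $n=t-j$. Every $n$-cocycle $b\colon G_n\to X$ satisfies $b(K_n)\subseteq\mathfrak mX$.
\end{lemma}

\begin{proof}
We use descending induction on $j$. If $j=t$, then $b(1)\in\operatorname{soc}X\subseteq\mathfrak mX$, because $X$ is not a field by (F3). Let $j<t$ and suppose that $b(e_J)$ is a unit of $X$ for some $J$ with $|J|=n$. Let $i_0$ be the first element of $J$ and $J'=J\setminus i_0$, so that $e_J=e_{i_0}e_{J'}$. Choose $y,c$ as in \eqref{eq:choice} and $b'$ linked to $b$. Then $b'(e_{J'})$, $b(ce_{J'})$ and $b(e_J)$ have the same image in $k$, by (A) and the choice of $c$. So $b'(e_{J'})$ is a unit, which contradicts the case $j+1$.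
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
The DG algebra $\widehat R\otimes_RG$ is a resolution of the same kind over $\widehat R$. The modules $\operatorname{Ext}^t_R(k,R)$ and $\mathrm H_1(K)$ are finite dimensional $k$-vector spaces, so they do not change under the flat base change $R\to\widehat R$. By Lemma~\ref{lem:welldef}, (NV) holds for $R$ if and only if it holds for $\widehat R$. The Burch property, the depth and singularity are also the same for $R$ and $\widehat R$, so we may assume that $R$ is complete. In the setting of Lemma~\ref{lem:link}, Lemma~\ref{lem:nonunit} and (F1) show that the image of $b(e_J)c$ is a boundary, so for linked cocycles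
\begin{equation}\label{eq:descent}
[\Delta_{b'}(e_J)]=-\sum_ic_i\,\iota[\Delta_b(e_ie_J)]\qquad(|J|=n),
\end{equation}
where $\iota\colon\mathrm H_1(K\otimes X)\to\mathrm H_1(K\otimes X')$ is the natural map. The map $\iota$ is injective: by the exact sequence $0\to X\xrightarrow{y}X\to X'\to0$ its kernel is $y\,\mathrm H_1(K\otimes X)$, which is $0$ by (F1).

Suppose that (NV) holds. We construct a regular sequence step by step. Assume that for some $j<t$ we have a regular sequence $y_1,\dots,y_j$, an $n$-cocycle $b$ with values in $X=R/(y_1,\dots,y_j)$, $n=t-j$, and a set $J$ of $n+1$ indices with $[\Delta_b(e_J)]\ne0$; for $j=0$ this is (NV). Let $i_0$ be the first element of $J$ and $J'=J\setminus i_0$. Choose $y_{j+1}=y$ and $c$ as in \eqref{eq:choice} and $b'$ linked to $b$. Since $c_{i_0}\equiv1$ and $c_i\equiv0$ modulo $\mathfrak m$ for $i\ne i_0$, \eqref{eq:descent} and (F1) give $[\Delta_{b'}(e_{J'})]=-\iota[\Delta_b(e_J)]\ne0$. After $t$ steps we reach $Q=R/(y_1,\dots,y_t)$ of depth $0$, an element $s\in\operatorname{soc}Q$ and an index $i$ with $[se_i]\ne0$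 in $\mathrm H_1(K\otimes Q)$. By Cohen's structure theorem the complete ring $Q$ is a quotient $S/I$ of a regular local ring, it is not a field by (F3), and $I$ is Burch by Lemma~\ref{lem:zero}.

Suppose that (NV) fails, and let $y_1,\dots,y_t$ be any maximal regular sequence. We claim that for $0\le j\le t$ all classes $[\Delta_b(e_J)]$ vanish, where $b$ is a $(t-j)$-cocycle with values in $R/(y_1,\dots,y_j)$ and $|J|=t-j+1$. For $j=0$ this is the assumption. For the step from $j$ to $j+1$, write $y_{j+1}=\sum c_i\xi_i$; every cocycle $b'$ is linked to some $b$, and the right side of \eqref{eq:descent} is $0$, because $e_ie_J$ is $0$ or $\pm e_{J\cup\{i\}}$. For $j=t$ the claim says that $[se_i]=0$ for all $s$ in the socle of $Q=R/(y_1,\dots,y_t)$ and all $i$. By Lemma~\ref{lem:zero}, $Q$ is not of the form $S/I$ with $I$ Burch. Hence $R$ is not Burch.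
\end{proof}

\section{Power series extensions}\label{sec:series}

We compare (NV) for $R$ and for $R[\![z]\!]$ by choosing the generators and the resolution over $R[\![z]\!]$ compatibly with those over $R$. We use the theorem of Rees: if $z$ is a regular element of a ring $R'$ and $N$ is an $R'$-module with $zN=0$, then $\operatorname{Ext}^{n+1}_{R'}(N,R')\cong\operatorname{Ext}^n_{R'/zR'}(N,R'/zR')$.

\begin{corollary}\label{cor:series}
A singular local ring $R$ is Burch if and only if $R[\![z]\!]$ is Burch.
\end{corollary}

\begin{proof}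
The ring $R'=R[\![z]\!]$ is local with $R'/zR'=R$; it is singular of depth $t+1$. Let $K'=K(\xi,z;R')$, with the new basis element $e_z$, and let $G'=G[\![z]\!]\oplus G[\![z]\!]e_z$, where $G[\![z]\!]=R'\otimes_RG$ and $d(ge_z)=(dg)e_z+(-1)^nzg$ for $g\in G_n$. It is obtained from $K'$ by adjoining the variables of $G$. By flatness $G[\![z]\!]$ resolves $k[\![z]\!]$, and $G'$ is a mapping cone of multiplication by $z$ on $G[\![z]\!]$, so $G'$ resolves $k$.

For $b_0\in\operatorname{Hom}_R(G_n,R)$ let $b_0^+\colon G'_{n+1}\to R'$ be the $R'$-linear map with $b_0^+(g)=0$ for $g\in G_{n+1}$ and $b_0^+(ge_z)=b_0(g)$ for $g\in G_n$. The formula for $d$ shows $b_0^+d=(b_0d)^+$, so $b_0\mapsto b_0^+$ induces a $k$-linear map $\operatorname{Ext}^t_R(k,R)\to\operatorname{Ext}^{t+1}_{R'}(k,R')$. It is injective: if $b_0^+=\beta d$ with $\beta\colon G'_t\to R'$, then $b_0(g)=\beta((dg)e_z)+(-1)^tz\beta(g)$ for $g\in G_t$, and modulo $z$ this says $b_0=\gamma d$, where $\gamma(h)$ is the image of $\beta(he_z)$ in $R$. Both spaces have the same finite dimension by the theorem of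 Rees, so every class in $\operatorname{Ext}^{t+1}_{R'}(k,R')$ is represented by some $b_0^+$ with $b_0$ a $t$-cocycle.

A set of $t+2$ indices for $K'$ either does not contain $z$ or consists of $z$ and a set $J$ of $t+1$ indices for $K$. In the first case all terms of \eqref{eq:delta} vanish for $b_0^+$. In the second case, with $J=\{j_0<\dots<j_t\}$,
\[
\Delta_{b_0^+}(e_Je_z)=\sum_l(-1)^lb_0^+(e_{J\setminus j_l}e_z)e_{j_l}+(-1)^{t+1}b_0^+(e_J)e_z=\Delta_{b_0}(e_J).
\]
The inclusion of complexes $K\to K'$ has the left inverse given by $z\mapsto0$, $e_z\mapsto0$, so $\mathrm H_1(K)\to\mathrm H_1(K')$ is injective. Therefore (NV) holds for $R$ if and only if it holds for $R'$, and Theorem~\ref{thm:criterion} applies to both rings.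
\end{proof}

It remains to lift the splitting of syzygies.

\begin{lemma}\label{lem:shift}
Let $R'=R[\![z]\!]$. For $n\ge1$ one has $\Omega^n_{R'}k\cong\Omega^1_{R'}(\Omega^{n-1}_Rk)$, where $z$ acts as $0$ on $\Omega^{n-1}_Rk$. Consequently, if $\Omega_R^nk\mid\Omega_R^{n+2}k$ for some $n\ge0$, then $\Omega_{R'}^{n+1}k\mid\Omega_{R'}^{n+3}k$.
\end{lemma}

\begin{proof}
Let $C$ be a minimal $R$-free resolution of a finitely generated $R$-module $N$. Let $L(C)$ be the mapping cone of $z$ on $C[\![z]\!]=R'\otimes_RC$, that is, $L(C)_i=C_i[\![z]\!]\oplus C_{i-1}[\![z]\!]\varepsilon$ with $d(u+u'\varepsilon)=du+zu'-(du')\varepsilon$. The complex $C[\![z]\!]$ resolves $N[\![z]\!]$, on which $z$ is injective with cokernel $N$. So $L(C)$ is an $R'$-free resolution of $N$, and it is minimal. Now let $C$ resolve $k$. The truncation $C'$ with $C'_i=C_{i+n-1}$ for $i\ge0$ is a minimal resolution of $\Omega^{n-1}_Rk$. The maps $L(C')_2\to L(C')_1$ and $L(C)_{n+1}\to L(C)_n$ are the same map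
\[
C_{n+1}[\![z]\!]\oplus C_n[\![z]\!]\varepsilon\longrightarrow C_n[\![z]\!]\oplus C_{n-1}[\![z]\!]\varepsilon ,
\]
and their cokernels are $\Omega^1_{R'}(\Omega_R^{n-1}k)$ and $\Omega^n_{R'}k$. For the last claim, a decomposition $\Omega_R^{n+2}k\cong\Omega_R^nk\oplus N$ is also a decomposition of $R'$-modules, and $\Omega^1_{R'}$ commutes with finite direct sums, because a direct sum of minimal resolutions is a minimal resolution.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
We have $R_1=R$ and $R_{t+1}=R_t[\![z_t]\!]$, so by induction $R_t$ is singular of depth $t$. The ring $R_1$ is not Burch and satisfies $\Omega^1k\mid\Omega^3k$ by Theorem~\ref{thm:one}. If $R_t$ is not Burch and $\Omega^t_{R_t}k\mid\Omega^{t+2}_{R_t}k$, then $R_{t+1}$ is not Burch by Corollary~\ref{cor:series}, and $\Omega^{t+1}_{R_{t+1}}k\mid\Omega^{t+3}_{R_{t+1}}k$ by Lemma~\ref{lem:shift}.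
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kaplansky}
Kaplansky, \emph{Commutative Rings}.

\bibitem{Takahashi}
Ryo Takahashi, \emph{Uniformly dominant local rings and Orlov spectra of singularity categories}, arXiv:2412.00669 (2024).

\bibitem{Tate}
Tate, \emph{Homology of noetherian rings and local rings}, 1957.

\end{thebibliography}
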